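# Friends-and-Strangers Graphs of Exponential Diameter

## Positions, persons and swaps

All graphs are finite and simple. We begin with the object of the talk.

**Definition (friends-and-strangers graph).** Let $X$ and $Y$ be graphs with $n$ vertices each. The graph $\mathsf{FS}(X,Y)$ has as vertices all bijections $\sigma:V(X)\to V(Y)$. Two bijections $\sigma,\sigma'$ are adjacent if and only if there are adjacent vertices $a,b$ of $X$ such that $\sigma(a),\sigma(b)$ are adjacent in $Y$ and $\sigma'=\sigma\circ(a\ b)$; that is, $\sigma'$ is $\sigma$ with the images of $a$ and $b$ exchanged.

We call the elements of $V(X)$ *positions* and those of $V(Y)$ *persons*. The person $y$ stands at the position $\sigma^{-1}(y)$. Persons adjacent in $Y$ are friends. An edge of $\mathsf{FS}(X,Y)$ is a *swap*: two friends who stand at adjacent positions exchange places.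

Example. Let $X$ be the path $1-2-3$ and $Y$ the path $y_1-y_2-y_3$. Write a bijection as the word of indices of the persons at positions $1,2,3$. From $123$ we can swap $y_1,y_2$ and get $213$, or swap $y_2,y_3$ and get $132$. From $213$ the only other candidate is to swap the persons at positions $2,3$, who are $y_1$ and $y_3$, and these are strangers. From $132$ the persons at positions $1,2$ are again $y_1,y_3$. So $213-123-132$ is a whole component. In the same way $231-321-312$ is the other one. The graph is disconnected: $y_1$ and $y_3$ can never pass each other.

If we replace $X$ by the triangle, any two persons stand at adjacent positions. Then at every bijection exactly two swaps are available, $y_1\leftrightarrow y_2$ and $y_2\leftrightarrow y_3$. Performing them alternately from $123$ gives $213,\ 312,\ 321,\ 231,\ 132,\ 123$. So $\mathsf{FS}$ is a $6$-cycle, of diameter $3$.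

**Definition (diameter).** For a connected graph $G$, $\operatorname{diam}(G)$ is the largest distance between two of its vertices. A one-vertex graph is connected, with diameter $0$.

**Definition (lollipop graph).** For $1\le k\le n-1$ let $L_{n,k}$ be the graph on $y_1,\dots,y_n$ with edges $y_iy_{i+1}$ for $1\le i\le k$ and $y_iy_j$ for $k+1\le i<j\le n$.

It is a path $y_1,\dots,y_{k+1}$ glued at $y_{k+1}$ to a clique. The property we use constantly is this: $y_1$ has the single friend $y_2$, and for $2\le i\le k$ the friends of $y_i$ are exactly $y_{i-1}$ and $y_{i+1}$.

Example. $L_{5,2}$ has edges $y_1y_2,\ y_2y_3$ and the triangle $y_3y_4,\ y_3y_5,\ y_4y_5$. The path $y_1-y_2-y_3$ above is $L_{3,1}$.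

**Definition (surviving $k$ deletions).** For $S\subset V(X)$, the graph $X-S$ is obtained by deleting the vertices of $S$. We will ask that $X-S$ be connected for every $S$ with $|S|\le k$, where $k\le n-1$.

Example. The cycle $C_n$ with $n\ge4$ has this property for $k=1$, since deleting one vertex leaves a path. It does not have it for $k=2$, since deleting two non-adjacent vertices disconnects it.

**The problem.** It comes from Ryan Jeong, "On the Diameters of Friends-and-Strangers Graphs", arXiv:2201.00665 (2022). The graph $\mathsf{FS}(X,Y)$ has $n!$ vertices. Suppose it is connected, so that every arrangement can be turned into every other. Is there always a reasonably short way to do it? Precisely: does there exist an absolute constant $C>0$ such that for all $n$-vertex graphs $X,Y$ with $\mathsf{FS}(X,Y)$ connected, $\operatorname{diam}(\mathsf{FS}(X,Y))$ is $O(n^C)$?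

The answer is no. We prove the following three theorems.

**Theorem 1.** Let $k\ge1$ and $n\ge4k+2$. There is an $n$-vertex (bipartite) graph $X$ such that $\mathsf{FS}(X,L_{n,k})$ is connected and has diameter at least $2^{k+2}$. With $k=\lfloor(n-2)/4\rfloor\ge(n-5)/4$ the diameter is at least $2^{(n+3)/4}$ for every $n\ge6$. So no absolute constant $C$ exists.

**Theorem 2.** For $1\le k\le n-1$, $\mathsf{FS}(X,L_{n,k})$ is connected if and only if $X-S$ is connected for every $S\subset V(X)$ with $|S|\le k$.

**Theorem 3.** If $\mathsf{FS}(X,L_{n,k})$ is connected, then
$$\operatorname{diam}\mathsf{FS}(X,L_{n,k})\le\frac{n^2}{2}\cdot\frac{(5n)^k}{(k+1)!}\le\frac1{10}\,n\,e^{5n}.\tag{1}$$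
Hence the maximum of $\log\operatorname{diam}\mathsf{FS}(X,L_{n,k})$ over all $k$ and all $X$ for which the graph is connected is $\Theta(n)$. For fixed $k$ the diameter is polynomial in $n$.

Theorem 2 tells us when the question makes sense for lollipops, and its "if" half is needed for Theorem 1. Theorem 3 says that within the lollipop family the exponential order in Theorem 1 is the right one.

## A complete graph of friends, and one pendant person on a cycle

The easiest case is that everybody is a friend of everybody.

**Lemma 4.** Let $H$ be a connected graph with $m\ge1$ vertices, occupied by $m$ persons who are pairwise friends. Any arrangement of them can be turned into any other with at most $m(m-1)/2$ swaps.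

*Proof.* We use induction on $m$. For $m=1$ there is nothing to do. Let $m\ge2$ and let $\tau$ be the target. Pick a vertex $v$ such that $H-v$ is connected; a leaf of a spanning tree of $H$ is such a vertex. Bring the person $\tau(v)$ to $v$ along a path of $H$. Each step of this person is a swap with whoever stands next on the path, which is allowed because all are friends, and there are at most $m-1$ steps. Now $v$ is correct, and the persons on $H-v$ are exactly those that $\tau$ puts there. Continue inside $H-v$. The total is at most $(m-1)+(m-2)+\dots+1=m(m-1)/2$. $\square$

So $Y=K_n$ and $X$ connected gives diameter at most $n(n-1)/2$. To make things slow, we must make some persons hard to move.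

Take $Y=L_{n,1}$, where $y_1$ has the single friend $y_2$ and all others are mutual friends. Take $X=C_n$ with $n\ge4$, with positions numbered modulo $n$. Suppose $y_1$ steps from $v$ to $v+1$. This was a swap with $y_2$, so now $y_2$ stands behind, at $v$. For the next move of $y_1$ to lead on to $v+2$, its only friend $y_2$ must first get to $v+2$. Meanwhile $y_1$ stands at $v+1$ and blocks the short way, and $y_2$ cannot swap with it, since that would move $y_1$. So $y_2$ must walk around the whole cycle, from $v$ to $v+2$ in $C_n-(v+1)$, which takes at least $n-2$ steps.

One step of $y_1$ thus costs many steps of $y_2$. If $y_2$ could in turn move only by swaps with $y_3$, apart from those with $y_1$, each step of $y_2$ could cost many steps of $y_3$, and so on along the stick of the lollipop. This chain is the source of both bounds: used as a routing procedure it gives the upper bound, and used as an obstruction it gives the lower bound.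

## Routing along the stick: the "if" half of Theorem 2

In this section assume that $X-S$ is connected whenever $|S|\le k$. We show that $\mathsf{FS}(X,L_{n,k})$ is connected and keep count of swaps.

**Step 1: the bookkeeping.** The purpose is to name the cost of routing when the first $j$ persons are frozen. Put $T_k=n^2/2$. For $1\le j\le k$ let $d_j$ be the maximum of $\operatorname{diam}(X-F)$ over all $F\subset V(X)$ with $|F|=j-1$. This is finite because $j-1\le k$. Put
$$T_{j-1}=(2d_j+1)\,T_j\qquad(1\le j\le k).\tag{2}$$
Since $n\ge2$ we have $T_k\ge1$, and hence all $T_j\ge1$.

**Proposition 5.** Let $0\le j\le k$. If $\sigma,\tau$ satisfy $\sigma^{-1}(y_i)=\tau^{-1}(y_i)$ for all $i\le j$, then $\tau$ can be reached from $\sigma$ by at most $T_j$ swaps, none of which moves any of $y_1,\dots,y_j$.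

Call this statement $P(j)$. We prove $P(k)$ and then descend.

**Step 2: $P(k)$.** The purpose is the base case, where the whole stick is frozen and only the clique moves. Let $F$ be the set of positions of $y_1,\dots,y_k$, the same in $\sigma$ and $\tau$. Then $H=X-F$ is connected, has $m=n-k\ge1$ vertices, and is occupied by $y_{k+1},\dots,y_n$, who are pairwise friends. Lemma 4 turns $\sigma$ into $\tau$ with at most $m(m-1)/2\le n^2/2=T_k$ swaps inside $H$.

**Step 3: $P(j)$ implies $P(j-1)$ for $1\le j\le k$.** The purpose is to unfreeze $y_j$ and carry it to its target, using $y_{j+1}$ as the carrier. Let $\sigma,\tau$ agree on the positions of $y_1,\dots,y_{j-1}$, and let $F$ be the set of these positions. Since $|F|=j-1\le k$, the graph $H=X-F$ is connected. Let $v_0,\dots,v_l$ be a shortest path in $H$ from $\sigma^{-1}(y_j)$ to $\tau^{-1}(y_j)$, so $l\le d_j$.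

Suppose $y_j$ is at $v_{i-1}$ and we want it at $v_i$. The position $v_i$ is not in $F$ and is not $v_{i-1}$, so none of $y_1,\dots,y_j$ stands there. Hence there is a bijection that agrees with the current one on the positions of $y_1,\dots,y_j$ and has $y_{j+1}$ at $v_i$. (The person $y_{j+1}$ exists, since $j+1\le k+1\le n$.) By $P(j)$ we reach it with at most $T_j$ swaps, none of which moves $y_1,\dots,y_j$. Now swap $y_j$ and $y_{j+1}$: their positions $v_{i-1},v_i$ are adjacent, and they are friends because $j\le k$.

After $l$ such rounds $y_j$ is at $\tau^{-1}(y_j)$, and $y_1,\dots,y_{j-1}$ have not moved. One more application of $P(j)$ reaches $\tau$. The number of swaps is at most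
$$l(T_j+1)+T_j\le d_j\cdot 2T_j+T_j=(2d_j+1)T_j=T_{j-1},$$
where we used $T_j\ge1$. This proves Proposition 5. $\square$

**Step 4: conclusion.** The hypothesis of $P(0)$ is empty, so any $\sigma$ and $\tau$ are joined by at most $T_0$ swaps. Thus $\mathsf{FS}(X,L_{n,k})$ is connected with diameter at most $T_0$. This is the "if" half of Theorem 2.

## Small separators confine the persons: the "only if" half of Theorem 2

Now suppose $|S|\le k$ and $X-S$ is disconnected. Write $V(X)\setminus S=A\sqcup B$ with $A,B$ nonempty and no edges between $A$ and $B$. We want an invariant with two values.

It is natural to ask on which side $y_1$ is. This is undefined when $y_1$ stands in $S$. But then $y_1$ can leave its place only by a swap with $y_2$, so we look at the side of $y_2$. If $y_2$ is in $S$ too, we look at $y_3$, and so on. For a bijection $\sigma$ let $i^*$ be the least $i$ with $\sigma^{-1}(y_i)\notin S$. Since $|S|\le k$, not all of $y_1,\dots,y_{k+1}$ fit into $S$, so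
$$i^*\le k+1.\tag{3}$$

**Claim.** The side ($A$ or $B$) in which $y_{i^*}$ stands is not changed by any swap.

In the example of the path $1-2-3$ with $Y=L_{3,1}$ and $S=\{2\}$, $A=\{1\}$, $B=\{3\}$: for $123$ and $132$ we have $i^*=1$ and $y_1\in A$; for $213$ we have $i^*=2$ and $y_2\in A$. For $321$ and $231$ the person $y_1$ is in $B$, and for $312$ we have $i^*=2$ and $y_2\in B$. The two sides are exactly the two components.

*Proof of the claim.* By the symmetry between $A$ and $B$, let $y_{i^*}$ stand in $A$. Every edge of $L_{n,k}$ is of one of two kinds, and we treat them in turn.

**Step 1: a swap of two persons among $y_{k+1},\dots,y_n$.** The purpose is to see that the clique persons cannot break the invariant. If $i^*\le k$, none of $y_1,\dots,y_{i^*}$ moves, so nothing changes. If $i^*=k+1$, then $y_1,\dots,y_k$ occupy $k\ge|S|$ positions of $S$, so they fill $S$ and do not move. If $y_{k+1}$ does not take part in the swap, nothing changes. If it does, its new position is adjacent to a vertex of $A$ and is not in $S$. There are no edges from $A$ to $B$, so the new position is in $A$, and $i^*$ is unchanged.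

**Step 2: a swap of $y_i$ and $y_{i+1}$ with $i\le k$.** The purpose is to see that the role of "first person outside $S$" is handed over without changing sides. There are four cases.

* If $i>i^*$, none of $y_1,\dots,y_{i^*}$ moves.
* If $i+1<i^*$, both persons stand in $S$ before and after, so $i^*$ and the place of $y_{i^*}$ are unchanged.
* If $i=i^*$, then $y_{i+1}$ stands at a neighbor of a vertex of $A$, so in $A\cup S$. If it stands in $A$, then $y_{i^*}$ remains in $A$ and $i^*$ is unchanged. If it stands in $S$, then after the swap $y_1,\dots,y_{i^*}$ are all in $S$ and $y_{i^*+1}$ is in $A$, so the new index is $i^*+1$, with side $A$.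
* If $i+1=i^*$, then $y_{i^*-1}$ moves from $S$ into $A$, while $y_1,\dots,y_{i^*-2}$ stay in $S$. The new index is $i^*-1$, with side $A$.

This proves the claim. A bijection with $y_1$ in $A$ has $i^*=1$ and side $A$; one with $y_1$ in $B$ has side $B$. They lie in different components, so $\mathsf{FS}(X,L_{n,k})$ is disconnected. Theorem 2 is proved. $\square$

## Distance layers and the upper bound in Theorem 3

Let $\mathsf{FS}(X,L_{n,k})$ be connected. By the "only if" half of Theorem 2, $X-S$ is connected whenever $|S|\le k$. So the diameter is at most $T_0$, and by (2)
$$T_0=\frac{n^2}{2}\prod_{j=1}^{k}(2d_j+1).\tag{4}$$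

**Step 1: bounding $d_j$.** The purpose is to turn robustness under deletion into short distances. Fix $j$ with $1\le j\le k$, a set $F$ with $|F|=j-1$, and put $H=X-F$, $d=\operatorname{diam}H$, $c=k-j+2$. Deleting at most $c-1$ vertices from $H$ leaves a connected graph, because altogether at most $(j-1)+(c-1)=k$ vertices of $X$ are deleted.

Let $d\ge2$. Take a vertex $x$ of eccentricity $d$ in $H$ and let $N_0=\{x\},N_1,\dots,N_d$ be its distance layers. For $1\le i\le d-1$, deleting $N_i$ separates $x$ from $N_d$, so $|N_i|\ge c$. Counting $x$, one vertex of $N_d$ and these layers, we get $2+(d-1)c\le n$, hence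
$$d\le1+\frac nc.\tag{5}$$
For $d\le1$ this holds trivially. Since $c\le k+1\le n$, we have $n/c\ge1$ and
$$2d+1\le3+\frac{2n}{c}\le\frac{5n}{c}.$$

**Step 2: the product.** The purpose is to collect the factors. As $j$ runs over $1,\dots,k$, the number $c=k-j+2$ runs over $k+1,\dots,2$. So (4) gives
$$T_0\le\frac{n^2}{2}\prod_{c=2}^{k+1}\frac{5n}{c}=\frac{n^2}{2}\cdot\frac{(5n)^k}{(k+1)!}=\frac n{10}\cdot\frac{(5n)^{k+1}}{(k+1)!}\le\frac n{10}\,e^{5n},$$
the last step because $(5n)^{k+1}/(k+1)!$ is one term of the series of $e^{5n}$. This is (1). For fixed $k$ the middle expression is a polynomial in $n$. Taking logarithms, $\log\operatorname{diam}\le 5n+\log(n/10)=O(n)$ for all $k$ and $X$. The matching lower bound $\Omega(n)$ is Theorem 1, which we prove next.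

Before that, note what the computation says about a possible counterexample. With bounded $k$ lollipops give only polynomial diameters, so $k$ has to be unbounded. And if $k$ is proportional to $n$, then by (5) most of the distances $d_j$ are bounded by a constant. We cannot hope for long detours as on the cycle. We need many levels, each multiplying the cost by a constant factor such as $2$.

## Why counting all turns does not double

Let us try to run the cycle argument through $k$ levels. Suppose $y_i$ moves $u\to v\to w$ in two consecutive moves, both swaps with $y_{i+1}$, and $u\ne w$. After the first move $y_{i+1}$ stands at $u$; before the second it must stand at $w$; in between, $y_i$ sits at $v$. So $y_{i+1}$ walks from $u$ to $w$ in $X-v$. The sensible first plan is to show that each such turn $(u,v,w)$ of $y_i$ forces at least two turns of $y_{i+1}$. Then the number of turns doubles at each level.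

The plan fails as soon as $X$ contains a $4$-cycle $u,v,w,x$. Then $y_{i+1}$ can walk $u,x,w$, which has a single turn. One turn forces one turn, and nothing grows. A triangle $u,v,w$ is worse: the walk $u,w$ has no turn at all.

We could forbid triangles and $4$-cycles in $X$. But connectedness of $\mathsf{FS}(X,L_{n,k})$ requires that $X$ survive $k$ deletions. If $n\ge k+2$, this forces every degree to be at least $k+1$, since otherwise deleting the at most $k$ neighbors of a vertex would isolate it from a remaining vertex. Without triangles and $4$-cycles, a vertex, its at least $k+1$ neighbors, and at least $k$ further neighbors of each of these are all distinct, so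
$$n\ge1+(k+1)+(k+1)k=(k+1)^2+1.$$
So this route allows only $k<\sqrt n$ levels, while Theorem 1 asks for $k$ proportional to $n$. (One would also have to produce such graphs.) For $k$ proportional to $n$ and $n$ large, short cycles are unavoidable and some turns are cheap.

The way past this is not to count all turns. We look for a special class of turns with two properties: avoiding the middle vertex of a special turn is expensive, and the detour it forces contains at least two turns that are again special. Cheap turns may exist in any number; they are not counted. The graph below is built so that such a class exists: two dense halves joined by a matching, the special turns being those that enter or leave the matching.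

## Two complete bipartite halves joined by a matching

Let $k\ge1$ and $n\ge4k+2$. Define $X$ as follows. Let $V(X)=A_1\sqcup A_0\sqcup B_0\sqcup B_1$ with
$$A_0=\{a_1,\dots,a_{k+1}\},\quad B_0=\{b_1,\dots,b_{k+1}\},\quad |B_1|=k,\quad |A_1|=n-3k-2\ge k.$$
The edges are all pairs between $A_1$ and $A_0$, all pairs between $B_1$ and $B_0$, and the matching $M=\{a_ib_i:1\le i\le k+1\}$. There are no other edges. The total number of vertices is $(n-3k-2)+2(k+1)+k=n$, and $X$ is bipartite with parts $A_1\cup B_0$ and $A_0\cup B_1$.

Example. For $k=1$, $n=6$ we have $A_1=\{p\}$, $B_1=\{q\}$, and $X$ is the $6$-cycle $p,a_1,b_1,q,b_2,a_2$.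

**Connectedness.** The purpose is to check that $\mathsf{FS}(X,L_{n,k})$ is connected. By the "if" half of Theorem 2 it suffices that $X-S$ is connected whenever $|S|\le k$. There are $k+1$ disjoint pairs $\{a_i,b_i\}$, so some pair $a_i,b_i$ avoids $S$; these two vertices are adjacent. We join every other vertex of $X-S$ to this pair.

A remaining vertex of $A_1$ is adjacent to $a_i$, and a remaining vertex of $B_1$ is adjacent to $b_i$.

Let $a_j$ remain. If $A_1\not\subset S$, a vertex of $A_1\setminus S$ is adjacent to both $a_j$ and $a_i$. If $A_1\subset S$, then $|A_1|\ge k\ge|S|$ forces $S=A_1$. Then $a_j,b_j,q,b_i$ is a path in $X-S$ for any $q\in B_1$, and $B_1\ne\emptyset$ because $k\ge1$.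

Let $b_j$ remain. If $B_1\not\subset S$, a vertex of $B_1\setminus S$ is adjacent to both $b_j$ and $b_i$. If $B_1\subset S$, then $|B_1|=k\ge|S|$ forces $S=B_1$, and $b_j,a_j,p,a_i$ is a path in $X-S$ for any $p\in A_1$, a nonempty set since $|A_1|\ge k$.

So $\mathsf{FS}(X,L_{n,k})$ is connected.

**Definition (cross-turn, cross triple).** In a walk $w_0,\dots,w_m$ of $X$, an index $0<i<m$ is a *cross-turn* if exactly one of the edges $w_{i-1}w_i$, $w_iw_{i+1}$ belongs to $M$. The triple $(w_{i-1},w_i,w_{i+1})$ is then a *cross triple*.

Example. In the walk $p,a_1,b_1,q$ with $p\in A_1$ and $q\in B_1$ only the middle edge is in $M$, so both inner indices are cross-turns. For $k\ge2$ we have $|A_1|\ge2$, and the walk $p,a_1,p'$ with distinct $p,p'\in A_1$ has no cross-turn. This turn is one of the cheap ones: $p,a_2,p'$ avoids $a_1$ with a single turn.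

What do cross triples look like? Up to reversal the second edge is the one in $M$. Up to exchanging the roles of $A$ and $B$, the triple then ends in $a_i,b_i$. The first vertex is a neighbor of $a_i$ along an edge outside $M$, so it lies in $A_1$. Hence, up to reversal and exchange of $A$ and $B$, every cross triple is
$$(p,a_i,b_i)\quad\text{with } p\in A_1.\tag{6}$$

**Lemma 6.** (a) Every walk in $X$ that visits both $A_1$ and $B_1$ has at least $2$ cross-turns. If it starts in $A_1$ and ends in $B_1$, it has at least $3$ steps.

(b) If $(u,v,w)$ is a cross triple, then every walk from $u$ to $w$ in $X-v$ has at least $2$ cross-turns and at least $4$ steps.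

*Proof of (a).* The purpose is to show that getting across costs an entry into $M$ and an exit from $M$. Reversing the walk does not change the number of cross-turns, so we may assume that some visit to $A_1$ precedes some visit to $B_1$. Choose indices $q<r$ with $w_q\in A_1$, $w_r\in B_1$ and $r-q$ minimal. By minimality no vertex strictly between them is in $A_1$ or $B_1$, so $w_{q+1},\dots,w_{r-1}\in A_0\cup B_0$; and $r\ne q+1$, since there are no edges between $A_1$ and $B_1$. All neighbors of $A_1$ are in $A_0$ and all neighbors of $B_1$ are in $B_0$, so $w_{q+1}\in A_0$ and $w_{r-1}\in B_0$. These are different vertices, so $q+1<r-1$, that is, $r-q\ge3$.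

All edges of $X$ inside $A_0\cup B_0$ belong to $M$. So $w_{q+1}w_{q+2}\in M$ and $w_{r-2}w_{r-1}\in M$. On the other hand $w_qw_{q+1}\notin M$ and $w_{r-1}w_r\notin M$. Thus $q+1$ and $r-1$ are two distinct cross-turns. If the walk starts in $A_1$ and ends in $B_1$, no reversal is needed, and it has at least $r-q\ge3$ steps.

*Proof of (b).* The purpose is to show that a cross triple forces its detour to cross to the other side. Reversing a walk changes neither its number of cross-turns nor its number of steps, and the proof of (a) does not use the sizes of $A_1$ and $B_1$, so the roles of $A$ and $B$ may be exchanged. By (6) we may take $(u,v,w)=(p,a_i,b_i)$ with $p\in A_1$. In $X-a_i$ all neighbors of $b_i$ lie in $B_1$. A walk from $p$ to $b_i$ has at least one step, since $p\ne b_i$, so its last vertex before the end lies in $B_1$. It starts in $A_1$. By (a) it has at least $2$ cross-turns. Its part from $p\in A_1$ to that vertex of $B_1$ has at least $3$ steps, and the last step to $b_i$ makes at least $4$. $\square$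

In the $6$-cycle, for the triple $(p,a_1,b_1)$, the shortest walk in (b) is $p,a_2,b_2,q,b_1$. It has exactly $4$ steps, and its cross-turns are at $a_2$ and $b_2$.

## Doubling along the stick: the proof of Theorem 1

Let $Y=L_{n,k}$, and let $\sigma_0,\dots,\sigma_N$ be a path in $\mathsf{FS}(X,Y)$ such that $y_1$ stands in $A_1$ in $\sigma_0$ and in $B_1$ in $\sigma_N$. The $t$-th swap leads from $\sigma_{t-1}$ to $\sigma_t$, for $1\le t\le N$. We show
$$N\ge2^{k+2}.\tag{7}$$

**Step 1: events.** The purpose is to define what is counted at level $i$. For $1\le i\le k$, an *$i$-event* is a pair of times $t<t'$ such that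

* the $t$-th and $t'$-th swaps are consecutive moves of $y_i$, so $y_i$ does not move strictly between them;
* both are swaps of $y_i$ with $y_{i+1}$;
* the positions $u\to v\to w$ of $y_i$ in these two moves form a cross triple $(u,v,w)$.

Let $E_i$ be the number of $i$-events. For fixed $i$, the open time intervals $(t,t')$ of distinct $i$-events are disjoint, because each is the gap between two consecutive moves of the same person $y_i$.

Example. Let $k=1$, $n=6$, so $X$ is the $6$-cycle, and let $y_1$ be at $p$ and $y_2$ at $a_1$. Swap $1$ takes $y_1$ to $a_1$ and $y_2$ to $p$. In swaps $2,3,4,5$ let $y_2$ walk $p,a_2,b_2,q,b_1$, swapping with clique persons. Swap $6$ takes $y_1$ from $a_1$ to $b_1$. Then $(1,6)$ is a $1$-event, with $4$ swaps in its open interval.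

**Step 2: $E_1\ge2$.** The purpose is to start the chain. The successive positions of $y_1$ form a walk in $X$ from $A_1$ to $B_1$. By Lemma 6(a) it has at least $2$ cross-turns. The only friend of $y_1$ is $y_2$, so all moves of $y_1$ are swaps with $y_2$. Hence every cross-turn of this walk is a $1$-event.

**Step 3: $E_{i+1}\ge2E_i$ for $1\le i\le k-1$.** The purpose is the doubling. Let $(t,t')$ be an $i$-event with positions $u\to v\to w$. In the $t$-th swap $y_i$ goes from $u$ to $v$ and $y_{i+1}$ from $v$ to $u$, so just after time $t$ the person $y_{i+1}$ is at $u$. In the $t'$-th swap $y_i$ goes from $v$ to $w$, exchanging places with $y_{i+1}$, so just before time $t'$ the person $y_{i+1}$ is at $w$. During the open interval $y_i$ stays at $v$. So $y_{i+1}$ walks from $u$ to $w$ in $X-v$, and it never swaps with $y_i$ in this interval, because $y_i$ does not move. Since $2\le i+1\le k$, the only friends of $y_{i+1}$ are $y_i$ and $y_{i+2}$. Hence all moves of $y_{i+1}$ in the interval are swaps with $y_{i+2}$.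

By Lemma 6(b) this walk has at least $2$ cross-turns. Each cross-turn consists of two consecutive moves of $y_{i+1}$, both swaps with $y_{i+2}$, with positions forming a cross triple. So it is an $(i+1)$-event, and both its times lie in $(t,t')$. The intervals of distinct $i$-events are disjoint, so the $(i+1)$-events obtained from distinct $i$-events are distinct. This gives $E_{i+1}\ge2E_i$.

**Step 4: the last level.** The purpose is to pass from events to swaps. Steps 2 and 3 give $E_k\ge2^{k-1}E_1\ge2^k$. In the open interval of a $k$-event with positions $u\to v\to w$, the same reasoning shows that $y_{k+1}$ walks from $u$ to $w$ in $X-v$. Here $y_{k+1}$ may swap with many persons, but we only need its number of steps, which is at least $4$ by Lemma 6(b). So at least $4$ swaps occur in each of these disjoint intervals, and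
$$N\ge4E_k\ge2^{k+2}.$$
This is (7).

**Step 5: conclusion.** Since $\mathsf{FS}(X,L_{n,k})$ is connected and contains bijections with $y_1$ in $A_1$ and with $y_1$ in $B_1$, its diameter is at least $2^{k+2}$. For $n\ge6$ take $k=\lfloor(n-2)/4\rfloor$. Then $k\ge1$, $4k+2\le n$ and $k\ge(n-5)/4$, so the diameter is at least $2^{(n-5)/4+2}=2^{(n+3)/4}$. This grows faster than every $n^C$, so no absolute constant $C$ exists. Theorem 1 is proved. $\square$

It also gives $\log\operatorname{diam}\ge\frac{n+3}{4}\log2=\Omega(n)$ for suitable $k$ and $X$, which completes the $\Theta(n)$ statement of Theorem 3. $\square$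

## Typical pairs, and general $Y$

The bound (7) does not concern only a few extreme pairs. Reversing a path if necessary, it holds between any $\sigma$ and $\tau$ such that $\sigma^{-1}(y_1)\in A_1$ and $\tau^{-1}(y_1)\in B_1$, or vice versa. In a uniformly random bijection $y_1$ is equally likely to be at each of the $n$ positions, so these are a fraction
$$\frac{2|A_1||B_1|}{n^2}\ge\frac{2k^2}{n^2}$$
of all ordered pairs $(\sigma,\tau)$. For $k=\lfloor(n-2)/4\rfloor$ the right-hand side tends to $1/8$. So in these connected graphs the average distance is exponential in $n$ as well.

For arbitrary $X,Y$ with $\mathsf{FS}(X,Y)$ connected there is the trivial bound $\operatorname{diam}\mathsf{FS}(X,Y)\le n!-1$, since the graph has $n!$ vertices. So the largest possible diameter $M(n)$ satisfies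
$$\Omega(n)\le\log M(n)\le O(n\log n).$$
For lollipops the lower order is the right one, by Theorem 3. The argument given here does not determine which order is correct for general $Y$.
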